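\title{Nonnegative curvature on the focal submanifolds $M_+$ of OT-FKM type}

\begin{abstract}
We show that every focal submanifold $M_+$ of an isoparametric family of OT-FKM type admits a Riemannian metric of nonnegative sectional curvature. The metric is explicit: it is a Cheeger deformation of the induced metric along the orbits of $\mathrm{Spin}(m+1)$, and every deformation parameter $t\ge 2$ works for every symmetric Clifford system. The induced metric itself can have negative curvature; the point of the proof is that this negative curvature is bounded by exactly the quantities that enter O'Neill's term. We also show that the bound $t\ge2$ cannot be lowered below $t\ge1$ for any $m\ge2$.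
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $m\ge1$. A \emph{symmetric Clifford system} on $\mathbb{R}^{2l}$ is a tuple $P_0,P_1,\dots,P_m$ of real symmetric $2l\times 2l$ matrices with
\[
P_iP_j+P_jP_i=2\delta_{ij}I .
\]
Such systems exist exactly when $l=k\delta(m)$ for a positive integer $k$, where $\delta(m)$ is the dimension of the irreducible module of the Clifford algebra $\mathcal{C}_{m-1}$. To such a system Ferus, Karcher and M\"unzner attached the Cartan--M\"unzner polynomial
\[
F(x)=|x|^4-2\sum_{i=0}^m\langle P_ix,x\rangle^2,\qquad x\in\mathbb{R}^{2l}.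
\]
Recall that a hypersurface of a unit sphere is \emph{isoparametric} if its principal curvatures are constant. If $l-m-1>0$, the level sets $F^{-1}(s)\cap S^{2l-1}$, $-1<s<1$, are isoparametric hypersurfaces with $g=4$ distinct principal curvatures and multiplicity pair $(m_1,m_2)=(m,l-m-1)$. They form an isoparametric family \emph{of OT-FKM type}, and the two extreme levels are its focal submanifolds,
\[
M_+=\{x\in S^{2l-1}:\langle P_ix,x\rangle=0,\ i=0,\dots,m\},\qquad M_-=F^{-1}(-1)\cap S^{2l-1}.
\]
When $m\equiv0\pmod 4$, the family is called \emph{definite} if $P_0P_1\cdots P_m=\pm I$ and \emph{indefinite} otherwise. The following results are known.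
\begin{enumerate}
\item[(a)] Every $M_-$ of OT-FKM type admits a metric with nonnegative sectional curvature.
\item[(b)] $M_+$ admits such a metric when $(m_1,m_2)=(3,4k-4)$.
\item[(c)] For $(m_1,m_2)=(8,7)$ in the definite case, $M_+^{22}$ is diffeomorphic to $V_2(\mathbb{O}^2)=\{a\in M_{2\times2}(\mathbb{O}):a\bar a^t=I_2\}$, where $\mathbb{O}$ denotes the octonions and $\bar a^t$ the conjugate transpose. This manifold is diffeomorphic to $\mathrm{Spin}(9)/G_2$ and hence admits such a metric.
\item[(d)] Homogeneous isoparametric hypersurfaces in unit spheres and their focal submanifolds admit such metrics.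
\item[(e)] An isoparametric hypersurface $M$ of OT-FKM type is diffeomorphic to $M_+\times S^m$.
\end{enumerate}
By (a) and (e), a nonnegatively curved metric on $M_+$ is all that is missing to equip every member of the family with one. This is the problem that we take from Qian, Tang and Yan \cite{QTY}.

\medskip\noindent\textbf{Problem.} \emph{Does each focal submanifold $M_+$ of OT-FKM type, for every $m\ge1$, every $l=k\delta(m)$ with $l-m-1>0$ and every symmetric Clifford system, definite or indefinite, admit a Riemannian metric with nonnegative sectional curvature?}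

\medskip
The simplest case suggests a positive answer: for $m=1$, $M_+$ is the Stiefel manifold of orthonormal $2$-frames in $\mathbb{R}^l$, a quotient of $SO(l)$ (Section~\ref{sec:m1}). But it also shows that the metric induced from the sphere is the wrong candidate, since it has planes of curvature $-1$. To treat all systems at once one wants a construction that uses nothing but the matrices $P_i$. They generate an action of $\mathrm{Spin}(m+1)$ on $M_+$, with Killing fields $x\mapsto P_iP_jx$, $i<j$. The dimension of this group does not depend on $k$, while $\dim M_+=2l-m-2$ grows with $k$, so for large $k$ the orbits are small. It is nevertheless enough to shrink them. For $x\in M_+$ and $t>0$ put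
\begin{equation}\label{eq:gt}
T_xv=\sum_{i<j}\langle v,P_iP_jx\rangle P_iP_jx,\qquad g_t(v,v)=\langle(1+tT_x)^{-1}v,v\rangle,\qquad v\in T_xM_+ .
\end{equation}
The operator $T_x$ is symmetric and positive semidefinite, and it vanishes on the vectors orthogonal to the orbit. Thus $g_t$ agrees with the induced metric across the orbits and shortens the orbit directions; it is the Cheeger deformation of the induced metric with parameter $t$.

\begin{theorem}\label{thm:main}
For every symmetric Clifford system with $l-m-1>0$ and every $t\ge2$, the Riemannian manifold $(M_+,g_t)$ has nonnegative sectional curvature. In particular, every focal submanifold $M_+$ of OT-FKM type admits a metric with nonnegative sectional curvature.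
\end{theorem}

The proof is uniform in $m$, $k$ and the Clifford system, and it does not use (a)--(e). The metric $g_t$ is the base of a Riemannian submersion from $M_+\times G$, where $G$ is the image of $\mathrm{Spin}(m+1)$, so its curvature is the curvature of the product plus O'Neill's term $3|A|^2$. The first summand contains the curvature $\mathcal{R}(X,Y)$ of the induced metric, which can be negative. The key inequality (Lemma~\ref{lem:lower}) is
\[
\mathcal{R}(X,Y)\ge-\sum_{j\ge1}\langle P_0P_jX,Y\rangle^2
\]
in a basis $P_0,\dots,P_m$ adapted to the pair $X,Y$. The numbers $\langle P_0P_jX,Y\rangle$ are also what $A$ is made of, and there they come with a factor that tends to $3$ as $t\to\infty$.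

\begin{corollary}\label{cor:conseq}
\begin{enumerate}
\item[(1)] Every isoparametric hypersurface of OT-FKM type and both of its focal submanifolds admit metrics with nonnegative sectional curvature.
\item[(2)] The group $N=\{h\in O(2l):h^{-1}P_ih\in\operatorname{span}\{P_0,\dots,P_m\}\text{ for all }i\}$ acts on $(M_+,g_t)$ by isometries. Hence every quotient $M_+/H$ by a closed subgroup $H$ of $N$ whose induced action on $M_+$ is free admits a metric with nonnegative sectional curvature.
\item[(3)] By the published classification, every isoparametric hypersurface in a unit sphere and each of its focal submanifolds admits a metric with nonnegative sectional curvature.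
\end{enumerate}
\end{corollary}

The deformation parameter cannot be taken arbitrarily small.

\begin{proposition}\label{prop:range}
\begin{enumerate}
\item[(i)] If $m=1$ (any $l\ge3$), then $g_t$ has nonnegative sectional curvature if and only if $t\ge\frac12$.
\item[(ii)] Let $m\ge2$, and suppose that some irreducible module $\Delta$ of the algebra generated by $P_0,\dots,P_m$ occurs in $\mathbb{R}^{2l}$ with multiplicity at least $\dim\Delta+1$; this holds for instance if $k\ge4\delta(m)+1$. Then for every $0<t<1$ the metric $g_t$ has some negative sectional curvature.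
\end{enumerate}
\end{proposition}

Thus, within the family $g_t$, the universal bound $t\ge2$ of Theorem~\ref{thm:main} cannot be lowered below $t\ge1$ for any $m\ge2$. We do not determine the behavior for $1\le t<2$ in general.

Throughout, curvature is unnormalized: for tangent vectors $X,Y$ we work with $\langle R(X,Y)Y,X\rangle$, which is the sectional curvature of their span multiplied by $|X\wedge Y|^2=|X|^2|Y|^2-\langle X,Y\rangle^2$.

\section{The submanifold $M_+$ and the group $G$}\label{sec:setup}

Let $e_0,\dots,e_m$ be the standard basis of $\mathbb{R}^{m+1}$. For $v\in\mathbb{R}^{m+1}$ put $P_v=\sum_iv_iP_i$. Then $P_v$ is symmetric and $P_vP_w+P_wP_v=2\langle v,w\rangle I$; in particular $P_v^2=|v|^2I$ and $|P_vX|=|v||X|$. For $X,Y\in\mathbb{R}^{2l}$ put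
\[
q_i(X,Y)=\langle P_iX,Y\rangle,\qquad q(X,Y)=(q_0(X,Y),\dots,q_m(X,Y))\in\mathbb{R}^{m+1},\qquad q(X)=q(X,X),
\]
so that $M_+=\{x:|x|=1,\ q(x)=0\}$ and $\langle P_vX,Y\rangle=\langle v,q(X,Y)\rangle$. Taking $v=q(X,Y)$ gives $|v|^2=\langle P_vX,Y\rangle\le|v||X||Y|$, that is,
\begin{equation}\label{eq:qbound}
|q(X,Y)|\le|X||Y|,\qquad |q(X)|\le|X|^2 .
\end{equation}
If $v_0,\dots,v_m$ is an orthonormal basis of $\mathbb{R}^{m+1}$, then $P_{v_0},\dots,P_{v_m}$ is again a Clifford system. It replaces the components of $q$ by the components in the new basis, so it has the same $M_+$. We call this a \emph{change of basis}.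

A \emph{word} is a product of matrices $P_i$. By the Clifford relations, every word equals $\pm I$ or $\pm\Pi$, where $\Pi$ is a \emph{reduced} word, a product of $r\ge1$ distinct $P_i$; the letters of $\Pi$ are those that occur an odd number of times.

\begin{lemma}\label{lem:words}
Let $\Pi=P_{i_1}\cdots P_{i_r}$ be a reduced word.
\begin{enumerate}
\item[(i)] If $r=2$ or $r=3$, then $\Pi$ is skew, so $\langle\Pi X,X\rangle=0$ for all $X$.
\item[(ii)] If $r$ is even or $r\in\{1,3\}$, then $\operatorname{tr}(\Pi|_U)=0$ for every subspace $U\subset\mathbb{R}^{2l}$ invariant under all $P_i$.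
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The transpose is the reversed word, and reversing takes $r(r-1)/2$ transpositions of anticommuting letters; this number is odd for $r=2,3$. (ii) For $r=3$ use (i). If $r$ is even, $\Pi$ anticommutes with $P=P_{i_1}$, because $P$ commutes with itself and anticommutes with the other $r-1$ letters. If $r=1$, $\Pi$ anticommutes with $P=P_j$ for any $j\ne i_1$, and such $j$ exists since $m\ge1$. In both cases $\operatorname{tr}(\Pi|_U)=\operatorname{tr}(P^{-1}\Pi P|_U)=-\operatorname{tr}(\Pi|_U)$.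
\end{proof}

\subsection*{The induced metric}
The functions $|x|^2,q_0(x),\dots,q_m(x)$ have gradients $2x,2P_0x,\dots,2P_mx$. At $x\in M_+$ the vectors $x,P_0x,\dots,P_mx$ are orthonormal: $\langle P_ix,x\rangle=0$ by definition of $M_+$, and $\langle P_ix,P_jx\rangle=\langle P_jP_ix,x\rangle=0$ for $i\ne j$ by Lemma~\ref{lem:words}(i). So $M_+$ is a compact submanifold of $\mathbb{R}^{2l}$ of codimension $m+2$ with this normal frame. For a unit normal field $\nu$ the second fundamental form satisfies $\langle \mathrm{II}(X,Y),\nu\rangle=-\langle D_X\nu,Y\rangle$, where $D$ is the flat connection. For $\nu=x$ and $\nu=P_ix$ this gives $-\langle X,Y\rangle$ and $-q_i(X,Y)$. The Gauss equation $\langle R(X,Y)Y,X\rangle=\langle\mathrm{II}(X,X),\mathrm{II}(Y,Y)\rangle-|\mathrm{II}(X,Y)|^2$ shows that the curvature of the induced metric on $X,Y\in T_xM_+$ is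
\begin{equation}\label{eq:gauss}
\mathcal{R}(X,Y)=|X\wedge Y|^2+\langle q(X),q(Y)\rangle-|q(X,Y)|^2=|X\wedge Y|^2+\sum_{i=0}^mD_i(X,Y),
\end{equation}
where $D_i(X,Y)=q_i(X)q_i(Y)-q_i(X,Y)^2$. We use \eqref{eq:gauss} to define $\mathcal{R}(X,Y)$ for all $X,Y\in\mathbb{R}^{2l}$; the first expression shows that it is unaffected by a change of basis. For orthonormal $X,Y$, \eqref{eq:qbound} gives
\begin{equation}\label{eq:naive}
\mathcal{R}(X,Y)\ge-|q(X,Y)|^2\ge-1 .
\end{equation}

\subsection*{The group}
In the Clifford algebra generated by $\mathbb{R}^{m+1}$ with relations $vw+wv=2\langle v,w\rangle$, the products of an even number of unit vectors form the compact Lie group $\mathrm{Spin}(m+1)$, whose Lie algebra is spanned by the $e_ie_j$, $i<j$. The map $v\mapsto P_v$ extends to a representation of this algebra. Let $G\subset O(2l)$ be the image of $\mathrm{Spin}(m+1)$, that is, the group of products of an even number of matrices $P_v$ with $|v|=1$. It is a compact Lie group with Lie algebra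
\[
\mathfrak{g}=\operatorname{span}\{P_iP_j:i<j\}\subset\mathfrak{so}(2l).
\]
For $|v|=1$ we have $P_v^{-1}P_wP_v=2\langle v,w\rangle P_v-P_w$, and $w\mapsto2\langle v,w\rangle v-w$ is orthogonal. Hence for $h\in G$ there is $\rho\in O(m+1)$ with $h^{-1}P_wh=P_{\rho w}$, and $\langle q(hx),w\rangle=\langle P_{\rho w}x,x\rangle=\langle q(x),\rho w\rangle$. So $G$ preserves $M_+$ and acts on it by isometries of the induced metric. In particular $Zx\in T_xM_+$ for $Z\in\mathfrak{g}$, $x\in M_+$.

On $\mathfrak{g}$ we use the inner product $Q(Z,Z')=\frac1{2l}\operatorname{tr}(Z^tZ')$ and write $|Z|^2=Q(Z,Z)$. It is invariant under conjugation by $G$, so $Q([U,W],Z)=-Q(W,[U,Z])$. The basis $\{P_iP_j\}_{i<j}$ is $Q$-orthonormal: each element is an orthogonal matrix, and for distinct pairs $(P_iP_j)^tP_rP_s$ is, up to sign, a reduced word of length $2$ or $4$, which has trace $0$ by Lemma~\ref{lem:words}(ii). The group $G$, and with it $\mathfrak{g}$ and $Q$, do not depend on the basis. Neither does $T_x$, since $\sum_a\langle v,Z_ax\rangle Z_ax$ is the same for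 all $Q$-orthonormal bases $\{Z_a\}$ of $\mathfrak{g}$.

\section{The curvature of the Cheeger deformation}\label{sec:cheeger}

We recall three standard facts.

\emph{Quotients.} If a compact Lie group acts freely and isometrically on a Riemannian manifold $\bar M$, the quotient carries a unique metric for which the projection $p$ is a Riemannian submersion: $p_*$ maps the \emph{horizontal} space, the orthogonal complement of the tangent space of the orbit (the \emph{vertical} space), isometrically onto the tangent space of the quotient.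

\emph{O'Neill's formula.} Let $\tilde X,\tilde Y$ be horizontal vectors at a point of $\bar M$. Extend $\tilde Y$ to a horizontal field, and let $A$ be the vertical part of $\nabla_{\tilde X}\tilde Y$, which does not depend on the extension. Then the curvature of the quotient on $p_*\tilde X,p_*\tilde Y$ is the curvature of $\bar M$ on $\tilde X,\tilde Y$ plus $3|A|^2$.

\emph{Bi-invariant metrics.} For a bi-invariant metric on a matrix group, left-invariant fields $U^L(h)=hU$ satisfy $\nabla_{U^L}W^L=\frac12[U,W]^L$, and the curvature on $U,W$ is one quarter of the squared length of $[U,W]$. For the metric $\frac1tQ$ on $G$ it is $\frac1{4t}|[U,W]|^2$.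

Fix $t>0$ and give $M_+\times G$ the product metric $\langle\ ,\ \rangle+\frac1tQ$. The action $\gamma\cdot(x,h)=(\gamma x,\gamma h)$ of $G$ is free and isometric, and the map
\[
p:M_+\times G\to M_+,\qquad p(x,h)=h^{-1}x,
\]
identifies the quotient with $M_+$: the fiber over $x$ is the orbit of $(x,1)$. So it suffices to compute at the points $(x,1)$. The vertical space is filled by the values of the fields $V_Z(x,h)=(Zx,Zh)$, $Z\in\mathfrak{g}$, and at $(x,1)$
\begin{equation}\label{eq:VZ}
|V_Z|^2=|Zx|^2+\tfrac1t|Z|^2 .
\end{equation}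
For $X,Y\in T_xM_+$ define $SX,\Phi,B\in\mathfrak{g}$ by
\[
Q(SX,Z)=\langle X,Zx\rangle,\qquad\Phi=[SX,SY],\qquad Q(B,Z)=\langle ZX,Y\rangle\qquad(Z\in\mathfrak{g}).
\]
Thus $SX$ records the component of $X$ along the orbit, with $(SX)x=T_xX$ and $|SX|^2=\langle T_xX,X\rangle$, while $B$ collects the values on $X,Y$ of the skew forms $\langle Z\,\cdot,\cdot\rangle$.

\begin{proposition}\label{prop:cheeger}
The horizontal vectors at $(x,1)$ are the vectors $\tilde X=(X,-tSX)$, $X\in T_xM_+$. We have $p_*\tilde X=(1+tT_x)X$, and the quotient metric is $g_t$. The curvature of $g_t$ on $p_*\tilde X,p_*\tilde Y$ is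
\begin{equation}\label{eq:K}
\widetilde K(X,Y)=\mathcal{R}(X,Y)+\tfrac{t^3}{4}|\Phi|^2+3|A|^2,
\end{equation}
where $A$ is the vertical vector with
\begin{equation}\label{eq:A}
\langle A,V_Z\rangle=-Q\bigl(B+\tfrac t2\Phi,Z\bigr)\qquad\text{for all }Z\in\mathfrak{g}.
\end{equation}
If $\mathfrak{m}\subset\mathfrak{g}$ is a subspace with $|Zx|=|Z|$ for all $Z\in\mathfrak{m}$ and $\pi:\mathfrak{g}\to\mathfrak{m}$ is the $Q$-orthogonal projection, then
\begin{equation}\label{eq:Abound}
|A|^2\ge\tfrac{t}{1+t}\,\bigl|\pi\bigl(B+\tfrac t2\Phi\bigr)\bigr|^2,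
\end{equation}
with equality if $\mathfrak{m}=\mathfrak{g}$.
\end{proposition}

\begin{proof}
A vector $(X,U)$ is horizontal if and only if $0=\langle X,Zx\rangle+\frac1tQ(U,Z)=Q(SX+\frac1tU,Z)$ for all $Z$, that is, $U=-tSX$. The differential of $p$ at $(x,1)$ is $(X,U)\mapsto X-Ux$, so $p_*\tilde X=X+t(SX)x=(1+tT_x)X$. The squared length of $\tilde X$ is $|X|^2+t|SX|^2=\langle(1+tT_x)X,X\rangle$, and with $v=(1+tT_x)X$ this is $g_t(v,v)$ as defined in \eqref{eq:gt}.

The curvature of a product is the sum of the curvatures of the factors. On $\tilde X,\tilde Y$ the first factor gives $\mathcal{R}(X,Y)$ and the second gives $\frac1{4t}|t^2\Phi|^2=\frac{t^3}4|\Phi|^2$. O'Neill's formula then yields \eqref{eq:K}, with $A$ the vertical part of $\nabla_{\tilde X}\tilde Y$.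

To compute $A$, differentiate $\langle\tilde Y,V_Z\rangle=0$ along $\tilde X$: $\langle A,V_Z\rangle=-\langle\tilde Y,\nabla_{\tilde X}V_Z\rangle$. The right side splits into the contributions of the two factors. On $M_+$, the covariant derivative of the field $x\mapsto Zx$ along $X$ is the tangential part of $ZX$, which contributes $\langle Y,ZX\rangle=Q(B,Z)$. On $G$, the field $Z^R(h)=Zh$ is right-invariant. Along $h(s)=\exp(sU)$ it equals $h(s)\xi(s)$ with $\xi(s)=h(s)^{-1}Zh(s)=Z-s[U,Z]+O(s^2)$, so at the identity $\nabla_UZ^R=\xi'(0)+\frac12[U,\xi(0)]=-\frac12[U,Z]$. With $U=-tSX$ the contribution is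
\[
\tfrac1tQ\bigl(-tSY,\tfrac t2[SX,Z]\bigr)=-\tfrac t2Q(SY,[SX,Z])=\tfrac t2Q([SX,SY],Z).
\]
This proves \eqref{eq:A}.

Finally, since $A$ is vertical, $|A|^2=\sup_{Z\ne0}\langle A,V_Z\rangle^2/|V_Z|^2$, the supremum being over $\mathfrak{g}$. For $Q$-unit $Z\in\mathfrak{m}$, \eqref{eq:VZ} gives $|V_Z|^2=\frac{1+t}t$, and the supremum of $Q(B+\frac t2\Phi,Z)^2$ over these $Z$ is $|\pi(B+\frac t2\Phi)|^2$.
\end{proof}

Since $1+tT_x$ is invertible on $T_xM_+$, the metric $g_t$ has nonnegative curvature if and only if $\widetilde K(X,Y)\ge0$ for all $x\in M_+$ and $X,Y\in T_xM_+$. From now on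
\[
c=\frac{3t}{1+t},\qquad c-1=\frac{2t-1}{1+t}.
\]

\section{The case $m=1$}\label{sec:m1}

Let $m=1$, so $l\ge3$. The space $\mathbb{R}^{2l}$ is the orthogonal sum of the eigenspaces $E_\pm$ of $P_0$, and $P_1$, which anticommutes with $P_0$, maps $E_\pm$ isometrically onto $E_\mp$. Write $(u,v)$ for $u+P_1v$ with $u,v\in E_+\cong\mathbb{R}^l$. Then
\[
P_0(u,v)=(u,-v),\qquad P_1(u,v)=(v,u),\qquad J(u,v):=P_0P_1(u,v)=(v,-u),
\]
and $q(u,v)=(|u|^2-|v|^2,2\langle u,v\rangle)$. So $M_+$ consists of the pairs with $|u|^2=|v|^2=\frac12$, $\langle u,v\rangle=0$. This is the Stiefel manifold $SO(l)/SO(l-2)$, and $G=\{\cos\theta+\sin\theta\,J\}$ rotates a frame in its own plane.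

Here $\mathfrak{g}=\mathbb{R}J$ is abelian, so $\Phi=0$, and $J$ is orthogonal, so $|Zx|=|Z|$ on all of $\mathfrak{g}$. Proposition~\ref{prop:cheeger} gives the exact formula
\begin{equation}\label{eq:Km1}
\widetilde K(X,Y)=\mathcal{R}(X,Y)+c\,\langle JX,Y\rangle^2 .
\end{equation}
Fix $x=(u,v)\in M_+$, choose a unit vector $w\perp u,v$, which exists as $l\ge3$, and put
\[
X=\tfrac1{\sqrt2}(w,w),\qquad Y=\tfrac1{\sqrt2}(w,-w).
\]
These vectors are orthonormal and orthogonal to $x$, $P_0x$, $P_1x$ and $Jx$, so they are tangent to $M_+$ and orthogonal to the orbit. We have $q(X)=e_1$ and $q(Y)=-e_1$. From $P_0X=Y$ and $P_1X=X$ we get $q(X,Y)=e_0$ and $JX=Y$. By \eqref{eq:gauss}, $\mathcal{R}(X,Y)=1-1-1=-1$, the lowest value allowed by \eqref{eq:naive}, and \eqref{eq:Km1} gives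
\[
\widetilde K(X,Y)=-1+c=\frac{2t-1}{1+t}.
\]
This is negative for $t<\frac12$, which proves the ``only if'' part of Proposition~\ref{prop:range}(i).

The example shows the mechanism. The deformation does not change the lengths of $X$ and $Y$, but it adds curvature $c\langle JX,Y\rangle^2$, and the plane on which $\mathcal{R}$ is most negative is one on which $\langle JX,Y\rangle^2$ is largest. By \eqref{eq:Km1}, the curvature of $g_t$ is nonnegative for all $t\ge\frac12$ as soon as
\begin{equation}\label{eq:wanted}
\mathcal{R}(X,Y)\ge-\langle JX,Y\rangle^2\qquad\text{for all }X,Y,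
\end{equation}
for then $\widetilde K\ge(c-1)\langle JX,Y\rangle^2$. The proof of \eqref{eq:wanted} is no shorter than that of its generalization to all $m$, to which we turn.

\section{A lower bound for the induced curvature}\label{sec:lower}

The bound \eqref{eq:naive} is expressed through the symmetric forms $q_i$, whereas O'Neill's term sees only the skew forms $\langle P_iP_j\,\cdot,\cdot\rangle$. Multiplication by $P_0$ converts one kind into the other: $q_j(X,P_0Y)=\langle P_0P_jX,Y\rangle$. So we rewrite $\mathcal{R}(X,Y)$ in terms of the pair $X$, $W=P_0Y$. Because $P_0$ anticommutes with $P_j$ for $j\ge1$, this substitution reverses the sign of $q_j(Y)$, and the expression that appears is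
\[
E(X,W)=|X\wedge W|^2+D_0(X,W)-\sum_{j\ge1}D_j(X,W).
\]
Compared with \eqref{eq:gauss}, the squares $q_j(X,W)^2$, $j\ge1$, now enter with a plus sign. Only $q_0(X,W)^2$ keeps the bad sign, and a single form can be diagonalized.

\begin{lemma}\label{lem:E}
$E(X,W)\ge0$ for all $X,W\in\mathbb{R}^{2l}$.
\end{lemma}

\begin{proof}
Each of $|X\wedge W|^2$ and $D_i(X,W)$ is the determinant of the $2\times2$ Gram matrix of a symmetric bilinear form on the pair $X,W$. If $X,W$ are linear combinations of $w_1,w_2$ with coefficient matrix $a$, each determinant is $(\det a)^2$ times the one for $w_1,w_2$, so $E(X,W)=(\det a)^2E(w_1,w_2)$. Choose a plane containing $X$ and $W$, and by the spectral theorem an orthonormal basis $w_1,w_2$ of it with $q_0(w_1,w_2)=0$. Then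
\[
E(w_1,w_2)=1+q_0(w_1)q_0(w_2)-\sum_{j\ge1}q_j(w_1)q_j(w_2)+\sum_{j\ge1}q_j(w_1,w_2)^2\ge1-|q(w_1)||q(w_2)|\ge0,
\]
by the Cauchy--Schwarz inequality in $\mathbb{R}^{m+1}$ and \eqref{eq:qbound}.
\end{proof}

Given $X,Y\in\mathbb{R}^{2l}$, call the basis $P_0,\dots,P_m$ \emph{adapted} to $X,Y$ if $q_j(X,Y)=0$ for all $j\ge1$. A change of basis always achieves this: if $q(X,Y)\ne0$, take $v_0=q(X,Y)/|q(X,Y)|$ as the first basis vector, so that $\langle P_{v_j}X,Y\rangle=\langle v_j,q(X,Y)\rangle=0$ for $j\ge1$; if $q(X,Y)=0$, every basis is adapted.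

\begin{lemma}\label{lem:lower}
For $X,Y\in\mathbb{R}^{2l}$ and a basis adapted to $X,Y$,
\[
\mathcal{R}(X,Y)\ge-\sum_{j\ge1}\langle P_0P_jX,Y\rangle^2 .
\]
\end{lemma}

\begin{proof}
Put $W=P_0Y$. Then $|W|=|Y|$, $\langle X,W\rangle=q_0(X,Y)$, $q_0(X,W)=\langle X,Y\rangle$ and $q_0(W)=\langle Y,P_0Y\rangle=q_0(Y)$. The roles of the inner product and of $q_0$ in the mixed terms are exchanged, and the sum is unchanged:
\[
|X\wedge W|^2+D_0(X,W)=|X|^2|Y|^2-q_0(X,Y)^2+q_0(X)q_0(Y)-\langle X,Y\rangle^2=|X\wedge Y|^2+D_0(X,Y).
\]
For $j\ge1$, $P_0P_jP_0=-P_j$ gives $q_j(W)=-q_j(Y)$, so $D_j(X,W)=-q_j(X)q_j(Y)-\langle P_0P_jX,Y\rangle^2$ and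
\[
D_j(X,Y)=-D_j(X,W)-\langle P_0P_jX,Y\rangle^2-q_j(X,Y)^2 .
\]
Summing,
\[
\mathcal{R}(X,Y)=E(X,P_0Y)-\sum_{j\ge1}\bigl(\langle P_0P_jX,Y\rangle^2+q_j(X,Y)^2\bigr).
\]
The terms $q_j(X,Y)^2$ vanish because the basis is adapted, and $E(X,P_0Y)\ge0$ by Lemma~\ref{lem:E}.
\end{proof}

For the pair of Section~\ref{sec:m1} we have $P_0Y=X$, so $E(X,P_0Y)=0$ and equality holds. For $m=1$, a change of basis replaces $P_0P_1$ by another $Q$-unit element of the line $\mathfrak{g}$, that is, by $\pm J$. So Lemma~\ref{lem:lower} gives \eqref{eq:wanted}, and the proof of Proposition~\ref{prop:range}(i) is complete.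

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

For larger $m$ two features of Section~\ref{sec:m1} are lost. First, $|Zx|^2$ need not be computable from $|Z|^2$: for $m\ge3$ it contains the terms $\langle\Pi x,x\rangle$ with $\Pi$ a reduced word of length $4$, over which we have no control, and so we have no exact formula for $|A|^2$. This is harmless, because Lemma~\ref{lem:lower} involves only the directions $P_0P_j$, and on their span $|Zx|=|Z|$ does hold. Second, $\mathfrak{g}$ is no longer abelian, and in \eqref{eq:A} the bracket $\Phi$ can cancel $B$. But a bracket that cancels $B$ is large, and then the term $\frac{t^3}4|\Phi|^2$ in \eqref{eq:K} pays instead. The condition $t\ge2$ comes from the intermediate case, in which the two terms together pay the least.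

Let $x\in M_+$ and $X,Y\in T_xM_+$, and choose a basis adapted to $X,Y$; this changes neither $g_t$ nor any term of \eqref{eq:K}. Let $\mathfrak{m}=\operatorname{span}\{P_0P_j:j\ge1\}$ with projection $\pi$, and put
\[
\beta=\pi B,\qquad\psi=\tfrac t2\,\pi\Phi .
\]
The coordinates of $\beta$ in the orthonormal basis $P_0P_j$ are $Q(B,P_0P_j)=\langle P_0P_jX,Y\rangle$, so Lemma~\ref{lem:lower} says $\mathcal{R}(X,Y)\ge-|\beta|^2$. An element of $\mathfrak{m}$ has the form $Z=P_0P_\zeta$ with $\zeta\perp e_0$ and $|Z|=|\zeta|$, so $|Zx|=|P_\zeta x|=|\zeta|=|Z|$, and \eqref{eq:Abound} gives $3|A|^2\ge c|\beta+\psi|^2$. Finally $\frac{t^3}4|\Phi|^2\ge\frac{t^3}4|\pi\Phi|^2=t|\psi|^2$. Inserting the three bounds into \eqref{eq:K},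
\begin{equation}\label{eq:final}
\widetilde K(X,Y)\ge-|\beta|^2+t|\psi|^2+c|\beta+\psi|^2 .
\end{equation}
For $t=2$ we have $c=2$, and the right side is $|\beta|^2+4Q(\beta,\psi)+4|\psi|^2=|\beta+2\psi|^2$. In general, completing the square in $\psi$,
\[
t|\psi|^2+c|\beta+\psi|^2=\frac{ct}{c+t}|\beta|^2+(c+t)\Bigl|\psi+\frac{c}{c+t}\beta\Bigr|^2,\qquad\frac{ct}{c+t}=\frac{3t}{t+4},
\]
and therefore $\widetilde K(X,Y)\ge\bigl(\frac{3t}{t+4}-1\bigr)|\beta|^2=\frac{2(t-2)}{t+4}|\beta|^2\ge0$ for $t\ge2$. This proves Theorem~\ref{thm:main}.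

\begin{remark}
The hypothesis $l-m-1>0$ makes $M_+$ a focal submanifold of an isoparametric family; the curvature estimate does not use it, nor the product $P_0\cdots P_m$ that distinguishes the definite from the indefinite case. The hypothesis $t\ge2$ is used only in the last line. For $t<2$ the right side of \eqref{eq:final} is negative at $\psi=-\frac c{c+t}\beta\neq0$, so the argument is silent, and the next section shows that for $t<1$ the conclusion can fail.
\end{remark}

\section{Negative curvature for $t<1$}\label{sec:range}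

We prove Proposition~\ref{prop:range}(ii). To detect negative curvature we need the exact value of $|A|^2$, hence a point $x$ with $|Zx|=|Z|$ on all of $\mathfrak{g}$. The multiplicity hypothesis provides such a point using $d=\dim\Delta$ copies of $\Delta$, and leaves one more copy to hold a plane of curvature $-1$ as in Section~\ref{sec:m1}. We then tilt this plane toward the orbit so that $\Phi$ partly cancels $B$.

\emph{The point.} Since the $P_i$ are symmetric, the orthogonal complement of a submodule is a submodule, so $\mathbb{R}^{2l}$ is an orthogonal sum of irreducible submodules, at least $d+1$ of them isomorphic to $\Delta$. If $\phi$ is an isomorphism between two of them, then $\phi^t\phi$ is symmetric, positive and commutes with the $P_i$; its eigenspaces are submodules, so it is a scalar, and $\phi$ can be rescaled to an isometry. Hence $\mathbb{R}^{2l}$ contains $\Delta\otimes\mathbb{R}^{d+1}$ isometrically, with the $P_i$ acting on the first factor. Let $\varepsilon_1,\dots,\varepsilon_d$ and $f_1,\dots,f_{d+1}$ be orthonormal bases of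 $\Delta$ and $\mathbb{R}^{d+1}$, and put $x=d^{-1/2}\sum_{a\le d}\varepsilon_a\otimes f_a$. For words $\Pi,\Pi'$,
\begin{equation}\label{eq:trace}
\langle\Pi x,\Pi'x\rangle=\tfrac1d\sum_{a\le d}\langle\Pi\varepsilon_a,\Pi'\varepsilon_a\rangle=\tfrac1d\operatorname{tr}_\Delta(\Pi^t\Pi').
\end{equation}
By Lemma~\ref{lem:words}(ii), $\langle P_ix,x\rangle=0$, so $x\in M_+$, and the vectors $P_iP_jx$, $i<j$, are orthonormal. Thus $\langle Zx,Z'x\rangle=Q(Z,Z')$ on $\mathfrak{g}$, and Proposition~\ref{prop:cheeger} gives
\begin{equation}\label{eq:Kexact}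
\widetilde K(X,Y)=\mathcal{R}(X,Y)+\tfrac{t^3}4|\Phi|^2+c\,\bigl|B+\tfrac t2\Phi\bigr|^2\qquad(X,Y\in T_xM_+).
\end{equation}

\emph{The plane.} As $P_0$ interchanges the eigenspaces of $P_1$ in $\Delta$, there is a unit vector $\eta\in\Delta$ with $P_1\eta=\eta$. It satisfies $\langle P_i\eta,\eta\rangle=\langle P_iP_1\eta,\eta\rangle=\delta_{i1}$ by Lemma~\ref{lem:words}(i). Put $X_0=\eta\otimes f_{d+1}$, and for $\alpha\ge0$, $y=\alpha^2$,
\[
X=X_0+\alpha P_1P_2x,\qquad Y=P_0X_0+\alpha P_2P_0x ;
\]
the letter $P_2$ exists because $m\ge2$. All vectors $\Pi X_0$ lie in $\Delta\otimes f_{d+1}$ and are orthogonal to all vectors $\Pi'x$. In particular $X_0$ and $P_0X_0$ are orthogonal to the normal frame and to the orbit, so $X,Y\in T_xM_+$, and every inner product below is the sum of an $\eta$-part and $y$ times a trace \eqref{eq:trace}.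

\emph{The induced curvature.} We have $|X|^2=|Y|^2=1+y$, and
\[
\langle X,Y\rangle=\langle\eta,P_0\eta\rangle+\tfrac yd\operatorname{tr}_\Delta(P_2P_1P_2P_0)=0,
\]
since $P_2P_1P_2P_0=P_0P_1$. The traces in $q_i(X)$ and $q_i(Y)$ are those of $P_2P_1P_iP_1P_2=\pm P_i$ and $P_0P_2P_iP_2P_0=\pm P_i$, and the trace in $q_i(X,Y)$ is that of $P_2P_1P_iP_2P_0=P_1P_iP_0$, which reduces to length $1$ or $3$. All three vanish. The $\eta$-parts are $\langle P_i\eta,\eta\rangle=\delta_{i1}$, $\langle P_0P_iP_0\eta,\eta\rangle=-\delta_{i1}$ and $\langle P_i\eta,P_0\eta\rangle=\delta_{i0}$; for the value $\delta_{i0}$ and the identity $P_2P_1P_iP_2P_0=\pm P_1P_iP_0$ only the Clifford relations are used, and the sign in the latter plays no role. Hence $q(X)=e_1$, $q(Y)=-e_1$, $q(X,Y)=e_0$, and \eqref{eq:gauss} gives $\mathcal{R}(X,Y)=(1+y)^2-2$.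

\emph{The bracket.} From $\langle X,Zx\rangle=\alpha Q(P_1P_2,Z)$ we get $SX=\alpha P_1P_2$, and in the same way $SY=\alpha P_2P_0$. Since $P_2$ commutes with $P_0P_1$,
\[
\Phi=y\,(P_1P_2P_2P_0-P_2P_0P_1P_2)=y\,(P_1P_0-P_0P_1)=-2yP_0P_1 .
\]

\emph{The element $B$.} For $i<j$,
\[
Q(B,P_iP_j)=\langle P_iP_j\eta,P_0\eta\rangle+\tfrac yd\operatorname{tr}_\Delta(P_2P_1P_jP_iP_2P_0).
\]
The first term is $\langle P_j\eta,\eta\rangle=\delta_{j1}$ if $i=0$, and $\langle P_0P_iP_j\eta,\eta\rangle=0$ if $i\ge1$, by Lemma~\ref{lem:words}(i). The word in the second term equals $\pm P_1P_jP_iP_0$. For $(i,j)\ne(0,1)$ it reduces to length $2$ or $4$ and has trace $0$; for $(i,j)=(0,1)$ it is $P_2P_0P_2P_0=-I$. So $B=(1-y)P_0P_1$, and $B+\frac t2\Phi=(1-(1+t)y)P_0P_1$.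

\emph{The curvature.} By \eqref{eq:Kexact},
\[
\widetilde K=(1+y)^2-2+t^3y^2+\frac{3t}{1+t}\bigl(1-(1+t)y\bigr)^2=\frac{2t-1}{1+t}-2(3t-1)y+(1+t)^3y^2,
\]
where the coefficient of $y$ is $2-6t$ and that of $y^2$ is $1+t^3+3t(1+t)$. For $t\le\frac13$, $y=0$ gives $\widetilde K=\frac{2t-1}{1+t}<0$. For $\frac13<t<1$ take the minimum point $y=\frac{3t-1}{(1+t)^3}>0$; then
\[
\widetilde K=\frac{(2t-1)(1+t)^2-(3t-1)^2}{(1+t)^3}=\frac{2t^3-6t^2+6t-2}{(1+t)^3}=\frac{2(t-1)^3}{(1+t)^3}<0 .
\]

\emph{The case $k\ge4\delta(m)+1$.} By the structure theory of Clifford algebras, the algebra generated by $P_0,\dots,P_m$ has at most two irreducible modules, each of dimension $2\delta(m)$. So $\mathbb{R}^{2l}$ is a sum of $k$ irreducible modules of at most two types, and one type occurs at least $2\delta(m)+1$ times. This completes the proof of Proposition~\ref{prop:range}.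

\begin{remark}
In this example the basis is adapted to $X,Y$, and $B,\Phi\in\mathfrak{m}$, so two of the three bounds that led to \eqref{eq:final} are equalities. The third is not: $\mathcal{R}(X,Y)+|\beta|^2=(1+y)^2-2+(1-y)^2=2y^2$. This slack in Lemma~\ref{lem:lower} is why these planes become nonnegatively curved at $t=1$ rather than at $t=2$.
\end{remark}

\section{Proof of Corollary~\ref{cor:conseq}}\label{sec:cor}

(1) Use Theorem~\ref{thm:main} for $M_+$ and (a) for $M_-$. For a hypersurface $M$, use (e) and the product of $g_2$ with the round metric on $M_+\times S^m$.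

(2) Let $h\in N$ and write $h^{-1}P_vh=P_{\rho v}$ with $\rho$ linear. Squaring gives $|v|^2I=|\rho v|^2I$, so $\rho\in O(m+1)$. As for $G$ in Section~\ref{sec:setup}, $\langle q(hx),w\rangle=\langle q(x),\rho w\rangle$, so $h$ preserves $M_+$ and the induced metric. The matrices $h^{-1}P_ih=P_{\rho e_i}$ arise from the $P_i$ by a change of basis, so $Z_{ij}=h^{-1}P_iP_jh$, $i<j$, is again a $Q$-orthonormal basis of $\mathfrak{g}$. Therefore
\[
T_{hx}v=\sum_{i<j}\langle v,hZ_{ij}x\rangle\,hZ_{ij}x=hT_xh^{-1}v,
\]
and \eqref{eq:gt} shows that $h$ preserves $g_t$. The group $N$ is closed in $O(2l)$, so a closed subgroup $H$ is compact. If $H$ acts freely on $M_+$, then $(M_+,g_2)\to M_+/H$ is a Riemannian submersion for the quotient metric, and O'Neill's formula shows that the quotient has nonnegative curvature. The group $H=\{\pm I\}$ is an example.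

(3) This is the only place where classification results are used. By M\"unzner, the number $g$ of distinct principal curvatures lies in $\{1,2,3,4,6\}$. For $g\le3$ the hypersurfaces are homogeneous (Cartan). For $g=4$ they are homogeneous or of OT-FKM type \cite{CCJ,Imm,Chi11,Chi13,Chi20}. For $g=6$ they are homogeneous \cite{Abr,DN,Miy}. Apply (d) in the homogeneous case and part (1) otherwise. \qed

\begin{thebibliography}{9}

\bibitem{Abr} Abresch, 1983.

\bibitem{CCJ} Cecil, Chi and Jensen, Ann. of Math., 2007.

\bibitem{Chi11} Chi, Nagoya Math. J., 2011.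

\bibitem{Chi13} Chi, J. Differential Geom., 2013.

\bibitem{Chi20} Chi, J. Differential Geom., 2020.

\bibitem{DN} Dorfmeister and Neher, 1985.

\bibitem{Imm} Immervoll, Ann. of Math., 2008.

\bibitem{Miy} Miyaoka, Ann. of Math., 2013; errata, 2016.

\bibitem{QTY} Chao Qian, Zizhou Tang and Wenjiao Yan, \emph{Clifford systems, harmonic maps and metrics with non-negative curvature}, arXiv:2202.09078 (2022).

\end{thebibliography}
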